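# Powers of monomial ideals and the characteristic of the field

## 1. An ideal all of whose powers depend on the field

Fix variables $x_1,\dots,x_n$. A monomial ideal $I$ is given by its minimal set $G(I)$ of monic monomial generators. This is a finite list of monomials, and no field is involved in it. For each field $k$ the list generates an ideal in $S=k[x_1,\dots,x_n]$, and we write
$$\beta_i^k(I)=\dim_k\operatorname{Tor}_i^S(k,I),$$
the rank of the $i$-th module in the minimal free resolution. For a finitely generated graded $S$-module $M$ we write $\beta_i^k(M)$ in the same way. Betti numbers of monomial ideals depend only on the characteristic of $k$ (this will also drop out of Lemma 6 below). We say that the Betti numbers of $I$ **depend on the field** if $\beta_i^k(I)\ne\beta_i^{k'}(I)$ for some $i$ and some fields $k,k'$. Then one of the two differs from the value over $\mathbb Q$, so $\beta_i^{\mathbb F_p}(I)\neq\beta_i^{\mathbb Q}(I)$ for some prime $p$. For a power $I^\ell$ we use the list $G(I^\ell)$, which again involves no field.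

**Few variables.** For $n\le 3$ nothing depends on the field. Let $I\ne0$. The number $\beta_0(I)=|G(I)|$ is field-independent, and $\sum_i(-1)^i\beta_i(I)=1$, the rank of $I$. If $n\le2$, then $\beta_i(I)=0$ for $i\ge2$ by Hilbert's syzygy theorem, so $\beta_1=\beta_0-1$. If $n=3$, then $\beta_2(I)=\dim_k\operatorname{Tor}_3(k,S/I)$, and the Koszul complex identifies this space with $\{z\in S/I: x_1z=x_2z=x_3z=0\}$. That space is spanned by the monomials in it, so its dimension is field-independent, and $\beta_1$ follows from the alternating sum.

With more variables dependence does occur: the ideal of the 6-vertex triangulation of $\mathbb{RP}^2$ (G. Reisner, *Adv. Math.* 21 (1976)), generated by squarefree monomials in 6 variables, has field-dependent Betti numbers. In Section 5 we build such an ideal for every prime.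

Knowing $I$ says little about $I^2$. So here is a first question: is there an ideal *all* of whose powers depend on the field? This case is easy once we have one tool, which we shall use all day: introduce a new variable $y$ and cut along powers of $y$.

**Slicing.** Let $L\subset S[y]$ be a nonzero monomial ideal. Then $L=\bigoplus_{b\ge0}L_b\,y^b$ with monomial ideals $L_0\subseteq L_1\subseteq\cdots$ of $S$, eventually constant. Put $L_{-1}=0$. Then, with Betti numbers over $S[y]$ on the left and over $S$ on the right,
$$\beta_i^k(L)=\sum_{b\ge0}\beta_i^k(L_b/L_{b-1}).\tag{1}$$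
Indeed, let $\mathbf F$ be the minimal graded free resolution of $L$ over $S[y]$. The homology of $\mathbf F/y\mathbf F$ is $\operatorname{Tor}^{S[y]}(L,S[y]/(y))$. Since $y$ is a nonzerodivisor on $L$, it is zero in positive degrees and equals $L/yL$ in degree $0$. So $\mathbf F/y\mathbf F$ is the minimal free resolution of $L/yL$ over $S$, with the same ranks. The part of $yL$ in $y$-degree $b$ is $L_{b-1}y^b$, hence $L/yL\cong\bigoplus_bL_b/L_{b-1}$ as $S$-modules.

To evaluate the slices we need three facts about a nonzero monomial ideal $L$ of $S$.

**Lemma 2.**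

* (a) If $f$ is a Laurent monomial with $fL\subseteq S$, then $fL\cong L$ as $S$-modules, so $\beta_i^k(fL)=\beta_i^k(L)$.
* (b) If $L\ne S$, then $\beta_0^k(S/L)=1$ and $\beta_i^k(S/L)=\beta_{i-1}^k(L)$ for $i\ge1$.
* (c) If $g\in L$ is a monomial, then $\beta_i^k(L/(g))=\beta_i^k(L)+c_i$, where $(c_0,c_1)=(-1,0)$ if $g\in G(L)$, $(c_0,c_1)=(0,1)$ if $g\notin G(L)$, and $c_i=0$ for $i\ge2$. In particular the $c_i$ do not depend on $k$.

*Proof.* Multiplication by $f$ gives (a). For (b), extend the minimal free resolution of $L$ by $S\to S/L$; it stays minimal because $L\subseteq(x_1,\dots,x_n)$. For (c), take the long exact sequence of $\operatorname{Tor}(k,-)$ for $0\to S\xrightarrow{g}L\to L/(g)\to0$. Since $\operatorname{Tor}_i(k,S)=0$ for $i\ge1$, we get $\beta_i(L/(g))=\beta_i(L)$ for $i\ge2$ and an exact sequence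
$$0\to\operatorname{Tor}_1(k,L)\to\operatorname{Tor}_1(k,L/(g))\to k\to k\otimes L\to k\otimes L/(g)\to0.$$
The map $k\to k\otimes L$ sends $1$ to the class of $g$, which is nonzero exactly when $g$ is a minimal generator. Count dimensions in the two cases. $\square$

**Proposition 1 (the easy case).** Let $P=(m_1,\dots,m_r)\subset S$ be generated by squarefree monomials, with Betti numbers that depend on the field. Put $X=x_1\cdots x_n$ and
$$I=(X^2)+yX\,P+(y^2)\subset S[y].$$
Then the Betti numbers of $I^\ell$ depend on the field for every $\ell\ge1$.

*Proof.* It is convenient to divide by $X^2$: $X^{-2}I$ is generated over $S[y]$ by $1$, the $y\cdot X^{-1}m_j$ and $y^2\cdot X^{-2}$. Call $0,1,2$ the levels of $1$, $X^{-1}m_j$, $X^{-2}$, and add levels in products. The coefficient of $y^b$ in $(X^{-2}I)^\ell$ is the $S$-module $F_b$ generated by all products of $\ell$ of these elements of level at most $b$ (lower levels are allowed because we may multiply by $y$).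

A product of level $e$ is $X^{-e}$ times a product of as many $m_j$'s as it has factors of level 1. Let $b\le2\ell$.

* If $b$ is even, $F_b=X^{-b}S$: the element $X^{-b}$ is a product of $b/2\le\ell$ factors $X^{-2}$ and of $1$'s, and a product of level $e\le b$ lies in $X^{-e}S\subseteq X^{-b}S$.
* If $b$ is odd, $F_b=X^{-b}P$. The elements $X^{-b}m_j$ occur, with $(b-1)/2$ factors $X^{-2}$ and one factor $X^{-1}m_j$, and $(b+1)/2\le\ell$. Conversely, a product of level exactly $b$ has an odd number of factors of level 1, so it lies in $X^{-b}P$. A product of level at most $b-1$ lies in $X^{-(b-1)}S=X^{-b}(XS)\subseteq X^{-b}P$, because $X\in P$: every squarefree monomial divides $X$.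

For $b>2\ell$ nothing new appears. So, with $L=I^\ell$, we have $L_b=X^{2\ell-b}S$ for even $b\le 2\ell$ and $L_b=X^{2\ell-b}P$ for odd $b<2\ell$. The slices are: $L_0\cong S$; for each of the $\ell$ odd values of $b$,
$$L_b/L_{b-1}=X^{2\ell-b}P/X^{2\ell-b+1}S\cong P/(X);$$
and for each of the $\ell$ even values $b=2,4,\dots,2\ell$,
$$L_b/L_{b-1}=X^{2\ell-b}S/X^{2\ell-b+1}P\cong S/XP.$$
Since $P$ depends on the field, it is not principal, so $X\notin G(P)$ (if $X\in G(P)$, every other generator, being a divisor of $X$, would make $X$ redundant). Lemma 2 gives $\beta_i(P/(X))=\beta_i(P)$ except for an extra $1$ at $i=1$, and $\beta_i(S/XP)=\beta_{i-1}(XP)=\beta_{i-1}(P)$ for $i\ge1$. By (1),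
$$\beta_i^k(I^\ell)=\ell\bigl(\beta_i^k(P)+\beta_{i-1}^k(P)\bigr)+c_i,\qquad c_0=1+\ell,\ c_1=\ell,\ c_i=0\ (i\ge2),$$
where $\beta_{-1}=0$. Choose fields $k,k'$ over which the Betti numbers of $P$ differ, and let $i$ be the least index where they do. Then $\beta_i(I^\ell)$ differs over $k$ and $k'$. $\square$

The formula can be checked on a field-independent toy: $P=(x_1,x_2)$ and $\ell=1$ give $I=(x_1^2x_2^2,\ yx_1^2x_2,\ yx_1x_2^2,\ y^2)$ and the values $\beta_0=1+1+2=4$, $\beta_1=(1+2)+1=4$, $\beta_2=0+1=1$. There are indeed four generators, and $4-4+1=1$.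

## 2. Prescribing the exponents

In Proposition 1 the ideal $P$ sits in the slice $b=1$ of every power, including the first. It is known that there is an ideal whose Betti numbers do not depend on the field while those of all higher powers do. The question, from Davide Bolognini, Antonio Macchia, Francesco Strazzanti, Volkmar Welker, "Powers of monomial ideals with characteristic-dependent Betti numbers", arXiv:2201.00571 (2022), is whether the onset can be put anywhere: *given $h\ge1$, is there a monomial ideal $I_h$ such that the Betti numbers of $I_h^\ell$ do not depend on the field for $\ell<h$ and depend on it for $\ell\ge h$?* For a nonzero monomial ideal $I$ and a prime $p$ put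
$$D_p(I)=\{\ell\ge1:\ \beta_i^{\mathbb F_p}(I^\ell)\ne\beta_i^{\mathbb Q}(I^\ell)\text{ for some }i\},\qquad D(I)=\bigcup_pD_p(I).$$
By the remark on characteristics, $D(I)$ is the set of $\ell$ for which the Betti numbers of $I^\ell$ depend on the field. For a principal ideal $D(I)=\emptyset$; for the ideal of Proposition 1, $D(I)=\{1,2,3,\dots\}$.

**Theorem A.** For every $h\ge1$ there is a monomial ideal $I_h$ with $D(I_h)=\{\ell:\ell\ge h\}$. All the $I_h$ can be taken in the same number of variables; 7 variables are enough.

Once $D(I)$ is a set that one can try to prescribe, one asks which sets occur. The answer is complete.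

**Theorem B.** Let $(A_p)_{p\text{ prime}}$ be subsets of $\{1,2,\dots\}$. There is a monomial ideal $I$ with $D_p(I)=A_p$ for all $p$ if and only if every $A_p$ is finite or cofinite and $A_p=\emptyset$ for all but finitely many $p$. Consequently $A=D(I)$ for some $I$ if and only if $A$ is finite or cofinite.

So we need ideals with $D_p(I)=\{\ell\ge h\}$, and also ideals with $D_p(I)=\{s\}$, where exactly one power sees the characteristic. What has to change in Proposition 1? A slice must change its isomorphism type as $\ell$ grows. It should be field-independent for small $\ell$, be $P$ at the right moment, and, for singletons, become harmless again.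

## 3. A generator that only a high power can supply

The idea is to display $P$ with one generator missing, and to arrange that a product of several factors supplies it.

**Definition.** A *seed for $p$* is a pair $P'\subset P=P'+(m)$ of monomial ideals in $k[x_1,\dots,x_n]$, where $P'=(m_1,\dots,m_r)$ with $r\ge1$ and $m,m_1,\dots,m_r$ are squarefree monomials, such that

* the Betti numbers of $P'$ do not depend on the field;
* the Betti numbers of $P$ over $k$ equal those over $\mathbb Q$ if $\operatorname{char}k\ne p$, and differ from them (for some $i$) if $\operatorname{char}k=p$.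

The pair $P'=(x_1)$, $m=x_2$ has the right shape but is not a seed, since $(x_1,x_2)$ is field-independent. It is still good for seeing the mechanism. Section 5 constructs a seed for every $p$.

Fix $1\le s\le h$ and $X=x_1\cdots x_n$. As before we use negative powers of $X$ and clear denominators at the end. Take the elements
$$1\ (\text{level }0),\qquad u=X^{-1}\ (\text{level }1),\qquad w_j=X^{-s}m^{-1}m_j\ (\text{level }h),\ 1\le j\le r.$$
For a given finite set of elements with levels, let $F_{\ell,b}$ denote the $S$-module generated by all products of $\ell$ of them (repetition allowed) of total level at most $b$. Look at level $h$: a product of level at most $h$ that contains a $w_j$ has only $1$'s besides it, and a product without $w$'s is $u^c$ with $c\le\min(\ell,h)$. So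
$$F_{\ell,h}=X^{-s}m^{-1}P'+X^{-\min(\ell,h)}S.\tag{2}$$
If $\ell<s$, the second summand is contained in the first, because $X^{s-\ell}m\in P'$. If $\ell=s$, the second summand is $X^{-s}S=X^{-s}m^{-1}\cdot mS$, and the sum is $X^{-s}m^{-1}P$. The missing generator $m$ appears when $s$ factors $u$ are available. In the toy with $h=s=2$: for $\ell=1$, $u=X^{-2}x_1x_2=x_2^2\,w_1$, so $F_{1,2}=w_1S$; for $\ell=2$, $F_{2,2}=X^{-2}x_2^{-1}(x_1,x_2)$.

**Where these generators alone stop.** Use only $1,u,w_j$, with $s=h\ge2$. Level $h$ is what we want; higher levels are not. Take $\ell=2$ and $b=2h$. All products of two elements have level at most $2h$. The products $w_jw_k$ generate $X^{-2h}m^{-2}P'^2$. Here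
$$w_ju=X^{-2h}m^{-2}\cdot X^{h-1}m\,m_j,\qquad u^2=X^{-2h}m^{-2}\cdot X^{2h-2}m^2,$$
and $X^{h-1}\in P'$ because $h\ge2$, so both lie in $X^{-2h}m^{-2}P'^2$. The remaining products $w_j,u,1$ are multiples of these. Hence $F_{2,2h}=X^{-2h}m^{-2}P'^2\cong P'^2$. About the Betti numbers of $P'^2$ the seed says nothing, and the argument stops here.

**A principal ideal on top.** We must drown everything above level $h$ in principal modules. So add $v=X^{-N}$ at level $h+1$, with $N$ large. At level $b\ge h+1$ one would like to trade any $w$'s for $v$'s. Take $N=4(h+1)$. This controls products of $w$'s, but it fails at level $2h+1$, because $v w_j$ has level $2h+1$ and $v^2$ has level $2h+2$. Precisely, with the elements $1,u,w_j,v$ and $\ell\ge2$,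
$$F_{\ell,2h+1}=X^{-N}F_{\ell-1,h}.$$
Indeed, at most one factor can be $v$. With one $v$, the other $\ell-1$ factors have total level at most $h$ and produce $X^{-N}F_{\ell-1,h}$. Without $v$ the product lies in $X^{-2(2h+1)}S\subseteq X^{-N}S\subseteq X^{-N}F_{\ell-1,h}$, since an element of level $e$ among $1,u,w_j$ lies in $X^{-2e}S$ (for $w_j$: $w_j\in X^{-(s+1)}S$ and $s+1\le2h$). So level $2h+1$ contains a copy of level $h$ with $\ell$ replaced by $\ell-1$. For $s<h$ and $\ell=s+1$ this copy is $F_{s,h}\cong P$: the ideal $P$, which should have left the stage after the power $s$, is back.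

**The remedy.** Add one more element, $v'=X^{-N-2h}$ at level $2h+1$, exactly the level of $vw_j$, and negative enough that $vw_j\in Sv'$. This creates the new products $v'w_j$; they have level $3h+1\ge2h+2$, so they can be traded for $v^2$. We clear denominators by multiplying by $X^{N+2h}=X^{6h+4}$.

**Definition.** For a seed $(P',P)$ and $1\le s\le h$, let $I(h,s)\subset S[y]$ be the ideal generated by
$$X^{6h+4},\quad yX^{6h+3},\quad y^hX^{6h+4-s}\,\frac{m_j}{m}\ (1\le j\le r),\quad y^{h+1}X^{2h},\quad y^{2h+1}.$$
These are monomials, since $m\mid X$ and $s+1\le6h+4$.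

**Proposition 3.** Let $I=I(h,s)$ be built from a seed for $p$. If $s=h$, then $D_p(I)=\{\ell:\ell\ge h\}$. If $s<h$, then $D_p(I)=\{s\}$. In both cases $D_{p'}(I)=\emptyset$ for primes $p'\ne p$.

## 4. The slices of the powers of $I(h,s)$

We prove Proposition 3. From now on $F_{\ell,b}$ is formed with all the elements
$$1,\quad u=X^{-1},\quad w_j=X^{-s}m^{-1}m_j,\quad v=X^{-N},\quad v'=X^{-N-2h},\qquad N=4(h+1),$$
of levels $0,\,1,\,h,\,h+1,\,2h+1$. Dividing the generators of $I$ by $X^{6h+4}$ gives exactly these elements times $y^{\text{level}}$. Hence for $\ell\ge1$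
$$(X^{-(6h+4)}I)^\ell=\bigoplus_{b\ge0}F_{\ell,b}\,y^b,\qquad F_{\ell,0}\subseteq F_{\ell,1}\subseteq\cdots.$$

**Step 1: size estimates.** *This step records how negative the exponents of $1,u,w_j$ can be.* Since $w_j=X^{-(s+1)}\cdot(X/m)\cdot m_j$ and $m\mid X$,
$$w_j\in X^{-(s+1)}S\subseteq X^{-(h+1)}S\subseteq X^{-2h}S.\tag{3}$$
Call $1,u,w_1,\dots,w_r$ the *small* elements. Each small element lies in $X^{-(h+1)}S$, and a small element of level $e$ lies in $X^{-2e}S$: this is clear for $1$ and $u$, and is (3) for $w_j$. So small elements cost at most two powers of $X^{-1}$ per level, while $v=X^{-4(h+1)}$ has four per level.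

**Step 2: levels up to $h$.** *Here we see that $P'$ or $P$ can only appear at level $h$.* Products of level at most $h$ contain no $v$ or $v'$. For $b\le h-1$ they contain no $w_j$ either, so they are the powers $u^c$ with $c\le\min(b,\ell)$. At level $h$ the argument for (2) applies unchanged. Thus
$$F_{\ell,b}=X^{-\min(b,\ell)}S\ \ (0\le b\le h-1),\qquad F_{\ell,h}=X^{-s}m^{-1}P'+X^{-\min(\ell,h)}S.\tag{4}$$

**Step 3: $F_{\ell,b}$ is principal for every $b\ge h+1$.** *This step removes all the uncontrolled modules.* It suffices to show: every product $g$ of $\ell$ elements, of level at most $b$ and involving some $w_j$, lies in $Sg'$ for a product $g'$ of $\ell$ elements, of level at most $b$ and involving no $w$. For then $F_{\ell,b}$ is generated by powers of $X^{-1}$, and the most negative one generates it.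

Let $g$ have $a$ factors among $v,v'$. The other $\ell-a\ge1$ factors are small and include a $w_j$, so their total level $d$ satisfies $d\ge h$.

*Case $d\ge h+1$.* Let $c=\min\bigl(\ell-a,\lfloor d/(h+1)\rfloor\bigr)\ge1$, and replace the small part of $g$ by $v^c\cdot1^{\ell-a-c}$. The number of factors is unchanged, and the level of the new part is $c(h+1)\le d$. We check that the small part lies in $v^cS=X^{-4c(h+1)}S$.

* If $c=\ell-a$, the small part has $c$ factors, each in $X^{-(h+1)}S$, so it lies in $X^{-(h+1)c}S\subseteq v^cS$.
* If $c=\lfloor d/(h+1)\rfloor$, then $d<(c+1)(h+1)\le2c(h+1)$ because $c\ge1$, so the small part lies in $X^{-2d}S\subseteq X^{-4c(h+1)}S=v^cS$.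

*Case $d=h$.* Then the small part is one $w_j$ times $1$'s: the $w_j$ uses up the whole level, and $1$ is the only small element of level $0$.

* If $a=0$, replace $w_j$ by $v$. The new level is $h+1\le b$, and $w_j\in X^{-(h+1)}S\subseteq vS$.
* If some factor is $v$, replace $v\cdot w_j$, of level $2h+1$, by $v'\cdot1$, also of level $2h+1$. By (3), $vw_j\in X^{-N-2h}S=v'S$.
* If $a\ge1$ and all $a$ factors are $v'$, replace $v'\cdot w_j$, of level $3h+1$, by $v\cdot v$, of level $2h+2\le3h+1$. By (3), $v'w_j\in X^{-N-4h}S\subseteq X^{-2N}S=v^2S$, since $N\ge4h$.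

In each case one replacement removes all the $w$'s, keeps the number of factors, and keeps the level at most $b$. This gives $g'$.

**Step 4: only level $h$ matters.** *We now turn the slices into a formula for Betti numbers.* Fix $\ell\ge1$ and put $L=I^\ell=\bigoplus_bL_by^b$, with $L_b=X^{(6h+4)\ell}F_{\ell,b}$ and $L_{-1}=0$. By (1), $\beta_i^k(I^\ell)=\sum_b\beta_i^k(L_b/L_{b-1})$. By (4) and Step 3, every $L_b$ except possibly $L_h$ is principal. Go through the slices.

* $b=0$. As $0\le h-1$, $L_0$ is principal; only $\beta_0=1$.
* $1\le b\le h-1$ or $b\ge h+2$. Both $L_b$ and $L_{b-1}$ are principal, so $L_b/L_{b-1}\cong S/(t)$ for a monomial $t$, which is zero if $t=1$ and has $\beta_0=\beta_1=1$ otherwise. It is independent of the field.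
* $b=h$. Here $L_{h-1}=(g)$ with a monomial $g\in L_h$. By Lemma 2(c), $\beta_i^k(L_h/L_{h-1})=\beta_i^k(L_h)+c_i$ with $c_i$ independent of $k$.
* $b=h+1$. Here $L_{h+1}=(f)$ with a monomial $f$, and $L_{h+1}/L_h\cong S/J$ with $J=f^{-1}L_h\cong L_h$. If $J=S$, the quotient is $0$. Otherwise, by Lemma 2(a),(b), $\beta_0=1$ and $\beta_i^k=\beta_{i-1}^k(J)=\beta_{i-1}^k(L_h)$ for $i\ge1$. Whether $J=S$ does not depend on the field.

Altogether
$$\beta_i^k(I^\ell)=\beta_i^k(L_h)+\epsilon\,\beta_{i-1}^k(L_h)+c_i',\qquad\epsilon\in\{0,1\},\tag{5}$$
with $\epsilon$ and the $c_i'$ independent of $k$. Let $q$ be a prime. If $i$ is the least index with $\beta_i^{\mathbb F_q}(L_h)\ne\beta_i^{\mathbb Q}(L_h)$, then by (5) $\beta_i(I^\ell)$ differs as well. If there is no such $i$, no $\beta_i(I^\ell)$ differs. So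
$$\ell\in D_q(I)\iff\text{the Betti numbers of }L_h\text{ over }\mathbb F_q\text{ and over }\mathbb Q\text{ differ}.\tag{6}$$

**Step 5: the module at level $h$.** *It remains to read off $L_h$ from (4).* Up to a Laurent monomial, $L_h$ is $F_{\ell,h}$.

* $\ell<s$. Then $\min(\ell,h)=\ell$, and $X^{-\ell}\in X^{-s}m^{-1}P'$ because $X^{s-\ell}m\in P'$: the squarefree monomial $m_1$ divides $X$, and $s-\ell\ge1$. So $L_h\cong P'$, independent of the field.
* $\ell=s$, or $\ell\ge s=h$. Then $\min(\ell,h)=s$ and $F_{\ell,h}=X^{-s}m^{-1}(P'+(m))$, so $L_h\cong P$. Its Betti numbers differ from those over $\mathbb Q$ exactly in characteristic $p$.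
* $\ell>s$ and $s<h$. Then $\min(\ell,h)\ge s+1$, and by (3) $X^{-s}m^{-1}P'\subseteq X^{-(s+1)}S\subseteq X^{-\min(\ell,h)}S$. So $L_h$ is principal, independent of the field.

By (6) this is Proposition 3: for $s=h$ the first two lines cover all $\ell$; for $s<h$ the second line is $\ell=s$ only. $\square$

## 5. A seed for every prime, from a complex with $H_1=\mathbb Z/p$

We want squarefree ideals $P'\subset P=P'+(m)$ with prescribed behavior. The plan is to encode a simplicial complex $\Delta$ in an ideal with one generator per vertex, so that dropping a generator means deleting a vertex. Simplicial complexes contain the empty face, and $\tilde H_{-1}(\{\emptyset\};k)=k$.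

**Step 1: the complex.** *We need a complex with $p$-torsion as its only reduced homology, which loses the torsion when one vertex is deleted.* Let $\Delta$ be the 2-dimensional complex on the $3p+4$ vertices $v$, $b_i$ ($i\in\mathbb Z/3p$), $a_j$ ($j\in\mathbb Z/3$), with facets, for $i\in\mathbb Z/3p$ and indices of $a$ read mod 3,
$$\{v,b_i,b_{i+1}\},\qquad\{b_i,b_{i+1},a_i\},\qquad\{b_{i+1},a_i,a_{i+1}\}.$$
(In this section $v$ is a vertex.) Picture a band with outer boundary $b_0b_1\cdots b_{3p-1}$ whose inner boundary runs $p$ times around the triangle $a_0a_1a_2$; the outer boundary is coned off by $v$. Let $D=\Delta\setminus v$ be the induced subcomplex on the other vertices; its facets are the triangles of the last two types.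

**Step 2: the homology of $D$.** *We show that $D$ collapses to the circle on $a_0,a_1,a_2$.* In $D$ the edge $b_ib_{i+1}$ lies only in the triangle $\{b_i,b_{i+1},a_i\}$, since triangles with two $b$'s are of this type and $3p\ge6$. Collapse all these pairs. Now the edge $b_{i+1}a_i$ lies only in $\{b_{i+1},a_i,a_{i+1}\}$, the only remaining triangle with vertex $b_{i+1}$. Collapse all these. Now $b_{i+1}$ lies only in the edge $b_{i+1}a_{i+1}$. Collapse all these. What is left is the hollow triangle on $a_0,a_1,a_2$. So $\tilde H_*(D;\mathbb Z)$ is $\mathbb Z$ in degree $1$, generated by $\alpha=[a_0a_1]+[a_1a_2]+[a_2a_0]$, and zero in other degrees.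

**Step 3: the outer cycle.** *We compute the class of $\beta=\sum_i[b_ib_{i+1}]$ in $H_1(D)$.* From
$$\partial[b_i,b_{i+1},a_i]=[b_{i+1}a_i]-[b_ia_i]+[b_ib_{i+1}],\qquad\partial[b_{i+1},a_i,a_{i+1}]=[a_ia_{i+1}]-[b_{i+1}a_{i+1}]+[b_{i+1}a_i]$$
we get
$$\partial[b_i,b_{i+1},a_i]-\partial[b_{i+1},a_i,a_{i+1}]=[b_ib_{i+1}]-[a_ia_{i+1}]-[b_ia_i]+[b_{i+1}a_{i+1}].$$
Sum over $i\in\mathbb Z/3p$. The last two terms cancel telescopically, and $\sum_i[a_ia_{i+1}]=p\alpha$. So $\beta-p\alpha$ is a boundary, and $\beta$ is homologous to $p\alpha$.

**Step 4: the homology of $\Delta$.** *We glue in the cone.* $\Delta$ is the union of $D$ and the cone with apex $v$ over the cycle $b_0b_1\cdots b_{3p-1}$, and the two meet in that cycle. The cone has no reduced homology, $H_2(D)=0$, and the cycle is connected. Mayer–Vietoris gives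
$$0\to H_2(\Delta)\to\mathbb Z\xrightarrow{\ \pm p\ }\mathbb Z\to H_1(\Delta)\to0,\qquad\tilde H_0(\Delta)=0.$$
So the only nonzero reduced homology over $\mathbb Z$ is $H_1(\Delta)=\mathbb Z/p$. By universal coefficients $\tilde H_*(\Delta;k)=0$ if $\operatorname{char}k\ne p$, and $\tilde H_*(\Delta;k)\ne0$ if $\operatorname{char}k=p$.

**Step 5: the ideals.** *Now we encode $\Delta$.* Let $V$ be its vertex set. Take one variable $x_\sigma$ for each nonempty face $\sigma\in\Delta$, let $X=\prod_\sigma x_\sigma$, and put
$$m_w=\prod_{\sigma\not\ni w}x_\sigma\quad(w\in V),\qquad P_U=(m_w:w\in U)\quad(\emptyset\neq U\subseteq V).$$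
These $m_w$ are squarefree. For a small example let $\Delta$ be two points $1,2$ without an edge: then $m_1=x_{\{2\}}$, $m_2=x_{\{1\}}$, and $P_V=(x_{\{1\}},x_{\{2\}})$.

**Lemma 4.** If $U\notin\Delta$, then $\beta_i^k(P_U)=f_i(\Delta|_U)+\dim_k\tilde H_{i-1}(\Delta|_U;k)$, where $\Delta|_U$ is the induced subcomplex and $f_i$ counts $i$-dimensional faces.

In the example of two points the lemma gives $\beta_0=2+0$ and $\beta_1=0+1$, as it should.

*Proof.* We use the Taylor resolution of $P_U$: it has a basis element in homological degree $|\tau|-1$ and multidegree $\operatorname{lcm}(m_w:w\in\tau)$ for each nonempty $\tau\subseteq U$, and its differential is the simplicial one with monomial coefficients. Tensor with $k$ and take the part of multidegree $a$. What remains are the $\tau$ whose lcm is exactly $a$, with the simplicial boundary among them. So $\operatorname{Tor}(k,P_U)_a=0$ unless $a$ is the lcm of a nonempty set of generators, and in that case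
$$\operatorname{Tor}_i(k,P_U)_a=H_i(K_{\le a},K_{<a};k)\cong\tilde H_{i-1}(K_{<a};k).\tag{7}$$
Here $K_{\le a}$ is the full simplex on $\{w\in U:m_w\mid a\}$, and $K_{<a}$ consists of the $\tau\subseteq U$ whose lcm divides $a$ and is not $a$. The empty set belongs to $K_{<a}$, since no $m_w$ is $1$ (a vertex $w'\ne w$ is a face not containing $w$) and so $a\ne1$. The isomorphism holds because a nonempty simplex has no reduced homology.

Let $\tau\subseteq U$ be nonempty. The variable $x_\sigma$ divides $\operatorname{lcm}(m_w:w\in\tau)$ exactly when some $w\in\tau$ is not in $\sigma$. Hence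
$$\operatorname{lcm}(m_w:w\in\tau)=\prod_{\sigma\not\supseteq\tau}x_\sigma.\tag{8}$$

*The degree $a=X$.* By (8) the lcm equals $X$ if and only if no face contains $\tau$, that is, $\tau\notin\Delta$. As $U\notin\Delta$, the degree $X$ occurs, and $K_{<X}=\{\tau\subseteq U:\tau\in\Delta\}=\Delta|_U$. By (7) it contributes $\dim\tilde H_{i-1}(\Delta|_U;k)$ to $\beta_i$.

*The degrees $a=\operatorname{lcm}(m_w:w\in\tau)$ with $\tau\in\Delta$.* For $w\in U$, $m_w\mid a$ if and only if every face $\sigma\supseteq\tau$ contains $w$. Taking $\sigma=\tau$ shows $w\in\tau$, and the converse is clear. So $K_{\le a}$ is the simplex on $\tau$, and $a$ determines $\tau$: different $\tau$ give different $a$. For a nonempty proper subset $\tau'\subsetneq\tau$ the variable $x_{\tau'}$ divides $a$, because $\tau'\not\supseteq\tau$, but it does not divide $\operatorname{lcm}(m_w:w\in\tau')$. So $\tau'\in K_{<a}$, while $\tau\notin K_{<a}$. Hence $K_{<a}=\partial\tau$, a sphere of dimension $|\tau|-2$ (for a vertex $\tau$ it is $\{\emptyset\}$). By (7) it contributes exactly $1$, to $\beta_{|\tau|-1}$. Summing over the nonempty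 faces in $U$ gives $f_i(\Delta|_U)$. $\square$

**Step 6: the seed.** *We apply Lemma 4 twice.* Neither $V$ nor $V\setminus v$ is a face. Put $P=P_V$, $m=m_v$, $P'=P_{V\setminus v}$, so $P=P'+(m)$. Since $\Delta|_{V\setminus v}=D$ has free homology over $\mathbb Z$, the Betti numbers of $P'$ do not depend on the field. By Step 4, those of $P$ equal the characteristic $0$ values if $\operatorname{char}k\ne p$ and differ from them if $\operatorname{char}k=p$. This is a seed for $p$.

For $p=2$ the complex has $f_0=10$, $f_1=27$, $f_2=18$. So the Betti numbers of $P$ are $10,27,18$ over $\mathbb Q$, and $10,27,19,1$ over $\mathbb F_2$, where $\tilde H_1(\Delta;\mathbb F_2)$ and $\tilde H_2(\Delta;\mathbb F_2)$ each have dimension $1$. Both alternating sums are $1$.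

## 6. Theorem A, and seven variables

**Proof of Theorem A.** Take a seed for some prime $p$ and $I_h=I(h,h)$. By Proposition 3, $D_p(I_h)=\{\ell:\ell\ge h\}$ and $D_{p'}(I_h)=\emptyset$ for $p'\ne p$, so $D(I_h)=\{\ell:\ell\ge h\}$. The ring $S[y]$ does not depend on $h$.

To get 7 variables, look at what Section 4 used. For $s=h$, Steps 1–4 used only that $m,m_1,\dots,m_r$ are squarefree and $r\ge1$, and Step 5 gives $L_h\cong P'$ for $\ell<h$ and $L_h\cong P$ for $\ell\ge h$. By (6), taken over all primes $q$, $D(I(h,h))=\{\ell\ge h\}$ as soon as the Betti numbers of $P'$ are field-independent and those of $P$ are not. Such a pair exists in 6 variables. Among the subsets of the generators of Reisner's ideal choose one of minimal cardinality that generates an ideal $P$ with field-dependent Betti numbers. It has at least two elements, because principal ideals are field-independent. Remove one generator $m$; the others generate a nonzero ideal $P'$, which is field-independent by minimality. Together with $y$ this makes 7 variables. $\blacksquare$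

## 7. Torsion in Koszul homology, and why only finite or cofinite sets occur

We turn to Theorem B. We first need to see the difference between characteristics $p$ and $0$ as torsion in a finitely generated group.

**Lemma 6.** For a monomial ideal $L$ let $L_{\mathbb Z}\subset\mathbb Z[x]=\mathbb Z[x_1,\dots,x_n]$ be the ideal generated by $G(L)$, and let $H_i(L)=H_i(K(x;L_{\mathbb Z}))$ be its Koszul homology with respect to $x_1,\dots,x_n$. Then
$$\beta_i^{\mathbb F_p}(L)-\beta_i^{\mathbb Q}(L)=t_p(H_i(L))+t_p(H_{i-1}(L)),\qquad t_p(H)=\dim_{\mathbb F_p}\{z\in H:pz=0\}.$$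

*Proof.* $L_{\mathbb Z}$ is free over $\mathbb Z$ on the monomials it contains. So $K(x;L_{\mathbb Z})$ is a complex of free abelian groups, and $K(x;L_{\mathbb Z})\otimes k=K(x;L_k)$, where $L_k\subset k[x]$ is generated by $G(L)$. The homology of $K(x;L_k)$ is $\operatorname{Tor}^{k[x]}(k,L_k)$, of dimension $\beta_i^k(L)$ in degree $i$. The module $H_i(L)$ is finitely generated over $\mathbb Z[x]$ and is killed by $x_1,\dots,x_n$, as Koszul homology always is; so it is a finitely generated abelian group. The universal coefficient theorem gives
$$\beta_i^k(L)=\dim_k\bigl(H_i(L)\otimes k\bigr)+\dim_k\operatorname{Tor}_1^{\mathbb Z}(H_{i-1}(L),k),$$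
which depends only on $\operatorname{char}k$. For $k=\mathbb Q$ the right side is $\operatorname{rank}H_i(L)$. For $k=\mathbb F_p$, decompose into cyclic groups: $\dim H_i(L)\otimes\mathbb F_p=\operatorname{rank}H_i(L)+t_p(H_i(L))$, and $\operatorname{Tor}_1^{\mathbb Z}(H_{i-1}(L),\mathbb F_p)$ has dimension $t_p(H_{i-1}(L))$. Subtract. $\square$

Two consequences:
$$\beta_i^{\mathbb F_p}(L)\ge\beta_i^{\mathbb Q}(L)\ \text{ for all }i,\qquad\ell\in D_p(I)\iff\text{some }H_i(I^\ell)\text{ has }p\text{-torsion}.\tag{9}$$

**Proof of Theorem B, necessity.** Let $I\ne0$ be generated by monomials $g_1,\dots,g_q$.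

**Step 1: all powers in one module.** *We collect the groups $H_i(I^\ell)$ into a finitely generated module, so that finiteness theorems apply.* Let $\mathcal R=\bigoplus_{\ell\ge0}I_{\mathbb Z}^\ell t^\ell$, a graded quotient of $\mathbb Z[x,T_1,\dots,T_q]$ via $T_j\mapsto g_jt$, where $\deg T_j=1$ and $\deg x_j=0$. Note that $I_{\mathbb Z}^\ell=(I^\ell)_{\mathbb Z}$. The complex $K(x;\mathcal R)=\bigoplus_\ell K(x;I_{\mathbb Z}^\ell)$ consists of finitely generated graded modules over the noetherian ring $\mathbb Z[x,T]$. So
$$M=\bigoplus_iH_i(K(x;\mathcal R))=\bigoplus_{\ell\ge0}\bigoplus_iH_i(I^\ell)$$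
is a finitely generated graded $\mathbb Z[x,T]$-module. It is killed by the $x_j$, so it is a finitely generated graded $\mathbb Z[T]$-module.

**Step 2: almost all primes are absent.** *This bounds the set of relevant $p$.* The $\mathbb Z$-torsion elements of $M$ form a submodule, finitely generated because $\mathbb Z[T]$ is noetherian. A single nonzero integer kills all generators, hence the whole submodule. So $M$ has $p$-torsion only for the finitely many primes dividing this integer, and by (9) $D_p(I)=\emptyset$ for all other $p$.

**Step 3: each $D_p(I)$ is finite or cofinite.** *Here polynomial growth enters.* The submodule $M[p]=\{z\in M:pz=0\}$ is a finitely generated graded $\mathbb F_p[T]$-module, and by (9) $D_p(I)=\{\ell\ge1:M[p]_\ell\ne0\}$. By Hilbert's theorem $\dim_{\mathbb F_p}M[p]_\ell$ agrees with a polynomial in $\ell$ for large $\ell$. If this polynomial is zero, $D_p(I)$ is finite. If not, it has finitely many zeros, and $D_p(I)$ is cofinite.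

Hence $D(I)$ is a union of finitely many finite or cofinite sets, so it is finite or cofinite. If $I=0$, all powers are zero and all these sets are empty. This proves the "only if" parts.

## 8. Products in disjoint variables realize everything else

**Proof of Theorem B, sufficiency.**

**Step 1: products give unions.** *Proposition 3 gives rays and single exponents; we need a way to combine them.* Let $I\subset k[x]$ and $J\subset k[z]$ be nonzero monomial ideals in disjoint sets of variables, and let $IJ\subset k[x,z]$ be the ideal generated by the products. We claim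
$$D_p(IJ)=D_p(I)\cup D_p(J)\quad\text{for all }p.\tag{10}$$
We have $(IJ)^\ell=I^\ell J^\ell$. The isomorphism $k[x]\otimes_kk[z]\cong k[x,z]$ maps $I^\ell\otimes_kJ^\ell$ injectively into $k[x,z]$, with image $I^\ell J^\ell$. So $(IJ)^\ell\cong I^\ell\otimes_kJ^\ell$ as $k[x,z]$-modules. The tensor product over $k$ of the minimal free resolutions of $I^\ell$ and $J^\ell$ is a complex of free $k[x,z]$-modules. By the Künneth formula it resolves $I^\ell\otimes_kJ^\ell$. It is minimal, because the entries of its differential lie in the ideal generated by all the variables. Therefore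
$$\sum_i\beta_i^k((IJ)^\ell)t^i=\Bigl(\sum_i\beta_i^k(I^\ell)t^i\Bigr)\Bigl(\sum_i\beta_i^k(J^\ell)t^i\Bigr).$$
If $\ell\notin D_p(I)\cup D_p(J)$, both factors agree over $\mathbb F_p$ and $\mathbb Q$, so $\ell\notin D_p(IJ)$. Now let $\ell\in D_p(I)$; the case $\ell\in D_p(J)$ is symmetric. By (9) all coefficients weakly increase from $\mathbb Q$ to $\mathbb F_p$. Put $t=1$: the first factor increases strictly, and the second does not decrease and is positive since $J^\ell\ne0$. So the product increases strictly, some $\beta_i((IJ)^\ell)$ differs, and $\ell\in D_p(IJ)$. This proves (10).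

**Step 2: building a given family.** *We decompose the $A_p$ into the sets supplied by Proposition 3.* Let $(A_p)$ be as in Theorem B. A finite $A_p$ is a finite union of singletons $\{s\}$. A cofinite $A_p$ is a finite union of singletons and one set $\{\ell:\ell\ge h\}$. Using a seed for $p$ from Section 5, Proposition 3 gives
$$D_p(I(s+1,s))=\{s\},\qquad D_p(I(h,h))=\{\ell:\ell\ge h\},$$
and $D_{p'}=\emptyset$ for both ideals when $p'\ne p$. Only finitely many $A_p$ are nonempty, so finitely many such ideals are needed in all. Put them in disjoint sets of variables and take their product. By (10), applied repeatedly, the product $I$ satisfies $D_p(I)=A_p$ for all $p$. If all $A_p$ are empty, take a principal ideal.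

**Step 3: the statement about $D(I)$.** *We pass from the family to a single set.* If $A$ is finite or cofinite, take $A_2=A$ and $A_p=\emptyset$ for $p\ne2$; the resulting $I$ has $D(I)=A$. The converse was shown in Section 7. $\blacksquare$
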